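\title{The index of the subgroup generated by derangements in a primitive permutation group}

\begin{abstract}
Let $G$ be a finite transitive permutation group of degree $n$, and let $D(G)$ be the subgroup generated by the elements without fixed points. We prove that if $G$ is primitive of degree $n\ge 4$ and is not a Frobenius group, then $|G:D(G)|\le\sqrt n-1$, with equality only if $G$ is affine. Equality occurs exactly for those $n$ that are squares of prime powers. The affine case is a statement about linear groups, which we prove by counting orbits on pairs consisting of an elementary abelian subgroup and a vector that it fixes. We also show that for every transitive group and every prime $r$ dividing $n$, the index $|G:D(G)|$ divides $r^j-1$ for some power $r^j>1$ dividing $n$.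
\end{abstract}

\section{Introduction}

All groups in this paper are finite. Let $G$ be a transitive permutation group on a set $\Omega$ of size $n>1$, the \emph{degree} of $G$. A \emph{derangement} is an element of $G$ that fixes no point of $\Omega$. Conjugates of derangements are derangements, so the subgroup $D(G)$ that they generate is normal in $G$. We study the index
\[
k(G)=|G:D(G)|.
\]

An elementary count (Lemma~\ref{lem:onefix}) shows that every element outside $D(G)$ fixes exactly one point. So at least a proportion $1-1/k(G)$ of the elements of $G$ fix exactly one point, and a large index says that $G$ resembles a \emph{Frobenius group}: a transitive group that is not regular and in which only the identity fixes two points. The two ends of the range are easy to see. If $G$ is regular, then every nonidentity element is a derangement and $k(G)=1$. If $G$ is the Frobenius group of all maps $y\mapsto ay+b$ $(a\ne0)$ of a field $\mathbb F_q$ with $q\ge3$, then a map with $a\ne1$ fixes the point $b/(1-a)$, the derangements are the nonzero translations, and $k(G)=q-1=n-1$.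

A transitive group is \emph{primitive} if it preserves no partition of $\Omega$ other than the partition into points and the partition with one part; otherwise it is \emph{imprimitive}. A primitive group is \emph{affine} if it has an abelian minimal normal subgroup $V$. In that case $V$ is elementary abelian and regular, we may identify $\Omega$ with $V=\mathbb F_p^d$, and $G=V\rtimes H$ consists of the maps $y\mapsto hy+v$ with $v\in V$ and $h$ in an irreducible subgroup $H$ of $GL(V)$. The following results are known, and we quote them.

\begin{theorem}\label{thm:known}
Let $G$ be a transitive permutation group of degree $n>1$.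
\begin{enumerate}
\item[(i)] The index $k(G)$ divides $n-1$. Equality $k(G)=n-1$ is possible if and only if $n$ is a prime power. If $G$ is a Frobenius group, then $D(G)$ is the Frobenius kernel.
\item[(ii)] If $G$ is imprimitive, then $k(G)\le\sqrt n-1$.
\item[(iii)] If $G$ is primitive but not affine and $n\ge4$, then $k(G)\le\sqrt n-1$.
\end{enumerate}
\end{theorem}

Parts (ii) and (iii) leave the primitive affine groups, and among these the Frobenius groups above have index $n-1$. What happens once some nonidentity element fixes two points? Take $n=q^2$ and adjoin the field automorphism $y\mapsto y^q$ to the group of maps $y\mapsto ay+b$ of $\mathbb F_{q^2}$. We compute in Section~\ref{sec:affine} that the index drops from $q^2-1$ to $q-1=\sqrt n-1$, which is the bound in (ii) and (iii). One is led to guess that the index always drops at least this far. The problem, which comes from \cite{BCGR}, is to decide whether the bound $\sqrt n-1$ holds for every primitive group of degree $n\ge4$ that is not a Frobenius group, and whether only affine groups can then attain it. The assumption $n\ge4$ excludes the regular groups $C_2$ and $C_3$, for which $k(G)=1>\sqrt n-1$.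 Both parts have a positive answer.

\begin{theorem}\label{thm:main}
Let $G$ be a primitive permutation group of degree $n\ge4$ that is not a Frobenius group. Then $|G:D(G)|\le\sqrt n-1$, and equality implies that $G$ is affine.
\end{theorem}

For a prime $r$, let $n_r$ denote the largest power of $r$ dividing $n$. The second theorem contains the arithmetic restriction on which the equality statement rests, the extension to transitive groups, and sharpness.

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(a)] Let $G$ be transitive of degree $n>1$. For every prime $r$ dividing $n$, the index $|G:D(G)|$ divides $r^j-1$ for some $j\ge1$ with $r^j\mid n_r$. Hence $|G:D(G)|\le\min_{r\mid n}n_r-1$. If $n$ is not a prime power, then $|G:D(G)|<\sqrt n-1$.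
\item[(b)] Let $G$ be transitive of degree $n\ge4$ and not a Frobenius group. Then $|G:D(G)|\le\sqrt n-1$. Equality forces $n=q^2$ with $q$ a prime power, and forces $G$ to be imprimitive or affine.
\item[(c)] For every prime power $q$ there is a primitive affine group $G$ of degree $n=q^2$, not a Frobenius group, with $|G:D(G)|=q-1=\sqrt n-1$.
\end{enumerate}
\end{theorem}

By (b) and (c), the value $\sqrt n-1$ is attained by a primitive non-Frobenius group of degree $n\ge4$ exactly when $n$ is the square of a prime power. Part (a) often decides the index outright. If $n$ is twice an odd number, then $k(G)$ divides $2-1$. If $n=12$, then $k(G)$ divides $3-1$ and also one of $2-1$ and $4-1$. In both cases $D(G)=G$.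

One principle drives the proofs of Theorem~\ref{thm:second}(a) and of the affine case. If a group $K$ acts on a set $X$ and all stabilizers lie in a normal subgroup $M$, then $|K:M|$ divides $|X|$ and is at most the number of $M$-orbits on $X$ (Lemma~\ref{lem:split}). The work lies in finding a set $X$ that is small, or that has few orbits. Section~\ref{sec:sylow} finds such a set inside an orbit of an $r$-subgroup and proves Theorem~\ref{thm:second}(a). Section~\ref{sec:affine} translates the affine case into a statement about linear groups, Theorem~\ref{thm:linear}, and proves Theorem~\ref{thm:second}(c). Section~\ref{sec:linear} proves Theorem~\ref{thm:linear}, using Clifford's theorem and P.~Hall's theorem on $r$-groups whose characteristic abelian subgroups are cyclic. Section~\ref{sec:nonaffine} excludes equality for non-affine groups, using Theorem~\ref{thm:known}(ii),(iii) and Guralnick's theorem on subgroups of prime power index in simple groups. Section~\ref{sec:end} assembles the pieces.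

\section{Counting fixed points and orbits}\label{sec:count}

Groups act on the left. For a group $L$ acting on a set $\Sigma$, we write $L_\omega$ for the stabilizer of $\omega$ and $\operatorname{fix}_\Sigma(y)$ for the number of points of $\Sigma$ fixed by $y$. The action is \emph{semiregular} if all stabilizers are trivial. We use the \emph{Frattini argument} in two forms. If a subgroup $E\le L$ is transitive on an $L$-invariant set containing $\omega$, then $L=EL_\omega$. In particular, if $E\trianglelefteq L$ and $P$ is a Sylow subgroup of $E$, then $L=EN_L(P)$.

The first lemma extends the orbit-counting lemma from a subgroup to its cosets.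

\begin{lemma}\label{lem:average}
Let $L$ act on a finite set $\Sigma$, let $E\trianglelefteq L$ and $x\in L$. The average of $\operatorname{fix}_\Sigma(y)$ over $y\in xE$ equals the number of $E$-orbits $O$ with $xO=O$.
\end{lemma}

\begin{proof}
We count pairs $(e,\omega)\in E\times\Sigma$ with $xe\omega=\omega$, one $E$-orbit $O\ni\omega$ at a time. Since $E$ is normal, $xO$ is an $E$-orbit. If $xO\ne O$, then $xe\omega\in xO$ is never $\omega$. If $xO=O$, then for each $\omega\in O$ the point $x^{-1}\omega$ lies in $O$, so exactly $|E|/|O|$ elements $e$ satisfy $e\omega=x^{-1}\omega$, and $O$ contributes $|E|$ pairs.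
\end{proof}

\begin{lemma}\label{lem:onefix}
Let $G$ be transitive on $\Omega$ with $|\Omega|>1$. Then $D(G)$ is transitive, and every element of $G\setminus D(G)$ fixes exactly one point. In particular, $G$ contains a derangement.
\end{lemma}

\begin{proof}
Let $D=D(G)$ have $t$ orbits. By Lemma~\ref{lem:average} with $x=1$, the sum of $\operatorname{fix}_\Omega(g)$ is $|G|$ over $G$ and $t|D|$ over $D$. Each element outside $D$ fixes at least one point, so $|G|\ge t|D|+(|G|-|D|)$. This forces $t=1$ and equality throughout. A transitive group on more than one point is nontrivial, so $D$ has a generator.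
\end{proof}

\begin{lemma}\label{lem:split}
Let $K$ act on a finite nonempty set $X$, and let $M\trianglelefteq K$ contain $K_\xi$ for every $\xi\in X$. Then each $K$-orbit on $X$ is a union of exactly $|K:M|$ orbits of $M$, all of the same length. Hence $|K:M|$ divides $|X|$, and $|K:M|$ is at most the number of orbits on $X$ of any subgroup of $M$.
\end{lemma}

\begin{proof}
Since $M$ is normal, $K$ permutes the $M$-orbits inside $K\xi$ transitively, so they have equal length. The stabilizer in $K$ of the orbit $M\xi$ is $MK_\xi=M$, so there are $|K:M|$ of them. A subgroup of $M$ has at least as many orbits as $M$.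
\end{proof}

As a first use, we recover the divisibility in Theorem~\ref{thm:known}(i). Let $D=D(G)$ and $\alpha\in\Omega$. Since $D$ is transitive, $G=DG_\alpha$ and so $|G_\alpha:D_\alpha|=k(G)$. An element fixing two points lies in $D$, so Lemma~\ref{lem:split} applies to $G_\alpha$ and $D_\alpha$ acting on $\Omega\setminus\{\alpha\}$, and $k(G)$ divides $n-1$.

\section{Orbits of $r$-subgroups: proof of Theorem~\ref{thm:second}(a)}\label{sec:sylow}

Let $G$ be transitive on $\Omega$ of degree $n>1$, put $D=D(G)$ and $k=k(G)$, and let $r$ be a prime dividing $n$. If $k=1$, take $j=1$. So assume $k>1$.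

We want to repeat the last argument with $\Omega$ replaced by a smaller set. Suppose that $L\le G$, that $\beta$ is a point with $|L_\beta:L_\beta\cap D|=k$, and that $B\ni\beta$ is an $L_\beta$-invariant set with $|B|>1$. Then Lemmas~\ref{lem:onefix} and~\ref{lem:split}, applied to $L_\beta$ on $B\setminus\{\beta\}$, show that $k$ divides $|B|-1$. To make $|B|$ a power of $r$, let $B$ be the orbit of $\beta$ under a normal $r$-subgroup $S$ of $L$. There are two difficulties. The first is to find $\beta$; the next lemma does this. The second is to bound $|B|$. If $S$ is a Sylow $r$-subgroup of $D$, then $|S:S_\beta|$ is a \emph{multiple} of $|D|_r/|D_\beta|_r=n_r$, which is the wrong direction. We therefore work inside the set of fixed points of a Sylow $r$-subgroup of $D_\alpha$, where the $r$-parts of stabilizers are as large as possible.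

\begin{lemma}\label{lem:invariant}
Let $L$ act on a finite set $\Phi$, let $E$ be a proper normal subgroup of $L$, and suppose that every element of $L\setminus E$ fixes exactly one point of $\Phi$. Then some $E$-orbit on $\Phi$ is $L$-invariant.
\end{lemma}

\begin{proof}
Let $Y=L/E$, of order $k>1$, act on the set $\Phi/E$ of $E$-orbits. By Lemma~\ref{lem:average}, each nonidentity element of $Y$ fixes exactly one point of $\Phi/E$. So there are $k-1$ pairs consisting of a nonidentity element of $Y$ and a point of $\Phi/E$ that it fixes. A $Y$-orbit $O$ contributes $|O|(k/|O|-1)=k-|O|$ pairs. This is $0$ if $|O|=k$ and at least $k/2$ otherwise, since $|O|$ divides $k$. Two orbits with $|O|<k$ would contribute at least $k$ pairs, so there is exactly one, and $k-|O|=k-1$ gives $|O|=1$.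
\end{proof}

\emph{The set $\Phi$.} Fix $\alpha\in\Omega$, let $Q$ be a Sylow $r$-subgroup of $D_\alpha$ (possibly trivial), let $\Phi\ni\alpha$ be the set of points fixed by $Q$, and let $J=N_G(Q)$, which preserves $\Phi$. Since $D$ is transitive, all $D_\beta$ have the same order, so $Q$ is a Sylow $r$-subgroup of $D_\beta$ for every $\beta\in\Phi$. The Frattini argument for $D_\alpha\trianglelefteq G_\alpha$ gives $G_\alpha=D_\alpha J_\alpha$, so $G=DG_\alpha=DJ$.

The group $J\cap D$ is transitive on $\Phi$. Indeed, let $\beta\in\Phi$ and write $\beta=g\alpha$ with $g\in D$. Both $Q$ and $gQg^{-1}$ are Sylow $r$-subgroups of $D_\beta$, so $hgQ(hg)^{-1}=Q$ for some $h\in D_\beta$. Then $hg\in J\cap D$ and $hg\alpha=\beta$.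

Every $y\in J\setminus D$ fixes exactly one point of $\Phi$. Indeed, by Lemma~\ref{lem:average} the elements of $y(J\cap D)$ fix one point of $\Phi$ on average, and by Lemma~\ref{lem:onefix} each of them fixes at most one.

\emph{The group $S$.} Let $S$ be a Sylow $r$-subgroup of $J\cap D=N_D(Q)$. It contains the normal $r$-subgroup $Q$. Since $r$ divides $n=|D:D_\alpha|$, the group $Q$ is properly contained in a Sylow $r$-subgroup of $D$, and a proper subgroup of an $r$-group is properly contained in its normalizer. Hence $|S:Q|=r^j$ with $j\ge1$, and $r^j$ divides $|D|_r/|D_\alpha|_r=n_r$. For $\beta\in\Phi$, the stabilizer $S_\beta$ is an $r$-subgroup of $D_\beta$ containing the Sylow subgroup $Q$, so $S_\beta=Q$. Thus every $S$-orbit on $\Phi$ has length $r^j$.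

\emph{The point $\beta$.} Let $L=N_J(S)$ and $E=L\cap D$. The Frattini argument for $J\cap D\trianglelefteq J$ gives $J=(J\cap D)L$, so $G=DL$ and $|L:E|=k>1$. Elements of $L\setminus E$ lie in $J\setminus D$, so Lemma~\ref{lem:invariant} provides an $L$-invariant $E$-orbit $\Gamma\subseteq\Phi$. For $\beta\in\Gamma$ we have $L=EL_\beta$, hence $|L_\beta:L_\beta\cap D|=k$. The orbit $B=S\beta$ has length $r^j>1$ and is $L_\beta$-invariant because $S\trianglelefteq L$. As explained above, $k$ divides $r^j-1$.

It follows that $k\le n_r-1$ for every prime $r\mid n$. If $n$ is not a prime power, let $n_r<n_s$ be the two smallest of these prime powers. Then $n_r^2<n_rn_s\le n$, so $k\le n_r-1<\sqrt n-1$. This proves Theorem~\ref{thm:second}(a). \hfill$\square$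

\section{Affine groups}\label{sec:affine}

When $n$ is a prime power, Theorem~\ref{thm:second}(a) gives only $k(G)\le n-1$, so affine groups need a different argument. Let $V=\mathbb F_p^d$. For a subspace $U$ write $U^\#=U\setminus\{0\}$, and for $A\le GL(V)$ or $A\in GL(V)$ write $C_V(A)$ for the subspace of vectors fixed by $A$. For $H\le GL(V)$, let $R(H)$ be the subgroup generated by the elements of $H$ that fix a nonzero vector, that is, have eigenvalue $1$. It is normal in $H$.

\begin{proposition}\label{prop:translate}
Let $G=V\rtimes H$ act on $V\neq0$, where $H\le GL(V)$. Then $D(G)=V\rtimes R(H)$ and $k(G)=|H:R(H)|$. If $H\ne1$ and $R(H)=1$, then $G$ is a Frobenius group.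
\end{proposition}

\begin{proof}
The map $y\mapsto hy+v$ has a fixed point if and only if $v$ lies in the image of $1-h$. If $h$ does not have eigenvalue $1$, then $1-h$ is onto and the map is never a derangement; so $D(G)\le V\rtimes R(H)$. If $h$ has eigenvalue $1$, then $1-h$ is not onto and some $v$ gives a derangement. For $h=1$ every $v\ne0$ does, so $V\le D(G)$, and then every $h$ with eigenvalue $1$ lies in $D(G)$. For the last claim, $G$ is not regular, and an element fixing two points is conjugate to an element of $H$ fixing a nonzero vector, which lies in $R(H)=1$.
\end{proof}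

\begin{proof}[Proof of Theorem~\ref{thm:second}(c)]
Let $V=\mathbb F_{q^2}$, viewed as a vector space over its prime field. Let $\varphi(y)=y^q$, let $H=\mathbb F_{q^2}^*\rtimes\langle\varphi\rangle$ be the group of maps $y\mapsto ay$ and $y\mapsto ay^q$ with $a\ne0$, and let $G=V\rtimes H$. Since $H$ is transitive on $V^\#$, the group $G$ is $2$-transitive, hence primitive, and it is affine. The element $\varphi\ne1$ fixes $0$ and $1$, so $G$ is not a Frobenius group. The map $y\mapsto ay$ fixes a nonzero vector only if $a=1$. The map $y\mapsto ay^q$ fixes a nonzero vector if and only if $a=y^{1-q}$ for some $y\ne0$. As $\mathbb F_{q^2}^*$ is cyclic of order $(q-1)(q+1)$, this holds if and only if $a$ lies in the subgroup $U=\{a:a^{q+1}=1\}$ of order $q+1$. The elements $a\varphi$ with $a\in U$ generate $R(H)=U\rtimes\langle\varphi\rangle$, of order $2(q+1)$. By Proposition~\ref{prop:translate},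
\[
k(G)=\frac{2(q^2-1)}{2(q+1)}=q-1.\qedhere
\]
\end{proof}

The upper bound for affine groups is the following statement about linear groups. We allow any normal subgroup $M$ in place of $R(H)$ and do not assume irreducibility, because in this form the hypotheses survive passage to suitable subgroups.

\begin{theorem}\label{thm:linear}
Let $V=\mathbb F_p^d$, let $K\le GL(V)$ and $M\trianglelefteq K$. Suppose that
\begin{enumerate}
\item[(H1)] no element of $K\setminus M$ fixes a nonzero vector of $V$;
\item[(H2)] some element $x\ne1$ of $M$ fixes a nonzero vector of $V$.
\end{enumerate}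
Then $|K:M|\le p^{d/2}-1$.
\end{theorem}

Hypothesis (H1) says that $K_v\le M$ for all $v\in V^\#$, which is what Lemma~\ref{lem:split} needs; on $V^\#$ itself the lemma shows that $|K:M|$ divides $p^d-1$. Hypothesis (H2) is the linear form of ``not Frobenius''. Without it the bound fails: take $V=\mathbb F_{p^d}$, $K=\mathbb F_{p^d}^*$ and $M=1$.

\begin{corollary}\label{cor:affine}
Let $G$ be a primitive affine group of degree $n\ge4$ that is not a Frobenius group. Then $k(G)\le\sqrt n-1$.
\end{corollary}

\begin{proof}
Write $G=V\rtimes H$ with $n=p^d$. If $H=1$, then irreducibility forces $d=1$, so $G$ is regular of prime degree $n\ge5$ and $k(G)=1<\sqrt5-1$. If $H\ne1$, then $R(H)\ne1$ by Proposition~\ref{prop:translate}, so (H1) and (H2) hold for $K=H$ and $M=R(H)$, and $k(G)=|H:R(H)|\le p^{d/2}-1$.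
\end{proof}

\section{Linear groups: proof of Theorem~\ref{thm:linear}}\label{sec:linear}

Throughout this section $k=|K:M|$, and \emph{the bound} means the inequality $k\le|V|^{1/2}-1$.

\subsection{The model case: a dihedral normal subgroup}

The group of Theorem~\ref{thm:second}(c) with $q=3$ shows the method.

\begin{example}\label{ex:nine}
Let $V=\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$, let $K=\mathbb F_9^*\rtimes\langle\varphi\rangle$ of order $16$, where $\varphi(a+bi)=a-bi$, and let $M=R(K)=\{\pm1,\pm i\}\rtimes\langle\varphi\rangle$, a dihedral group of order $8$. Here $K$ is transitive on $V^\#$, and divisibility gives only $k\mid8$. The noncentral involutions of $M$ are $\varphi$, $-\varphi$, $i\varphi$, $-i\varphi$, and the nonzero vectors that they fix are $\pm1$, $\pm i$, $\pm(1+i)$, $\pm(1-i)$, respectively. Let $X$ be the set of the eight pairs $(y,v)$ with $y$ a noncentral involution of $M$ and $v\in C_V(y)^\#$. Conjugation by $i$ interchanges $\varphi$ with $-\varphi$ and $i\varphi$ with $-i\varphi$, and $-1\in M$ interchanges $(y,v)$ with $(y,-v)$. So $M$ has at most two orbits on $X$, and Lemma~\ref{lem:split} gives $k\le2=\sqrt9-1$.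
\end{example}

The count has the shape
\[
(\text{number of classes of } y)\cdot\frac{|C_V(y)|-1}{\text{length of an orbit on } C_V(y)^\#},
\]
and the square root appears because $|C_V(y)|^2=|V|$. The same count works in every dimension and for larger $2$-groups. Recall the groups $\langle s,t\rangle$ of order $2^{b+1}$ in which $s$ has order $2^b$ and $z=s^{2^{b-1}}$:
\begin{center}
\begin{tabular}{lll}
dihedral ($b\ge2$): & $tst^{-1}=s^{-1}$, & $t^2=1$;\\
generalized quaternion ($b\ge2$): & $tst^{-1}=s^{-1}$, & $t^2=z$;\\
semidihedral ($b\ge3$): & $tst^{-1}=s^{-1}z$, & $t^2=1$.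
\end{tabular}
\end{center}
In each, the center is $\langle z\rangle$, and $z$ is the only involution in $\langle s\rangle$. The commutator $\sigma=s^{-1}tst^{-1}$ is $s^{-2}$ or $s^{-2}z$, which is an odd power of $s^2$; since the quotient by $\langle s^2\rangle$ has order $4$, the derived subgroup is $\langle\sigma\rangle=\langle s^2\rangle$. Every element $s^it$ inverts $s^2$. In a generalized quaternion group $(s^it)^2=z$, so $z$ is the only involution.

\begin{lemma}\label{lem:dihedral}
Assume \textup{(H1)} and let $p$ be odd. Suppose that $P\trianglelefteq K$, $P\le M$, that $P$ is dihedral of order at least $8$ or semidihedral of order at least $16$, and that its central involution $z$ acts on $V$ as $-1$. Then the bound holds.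
\end{lemma}

\begin{proof}
The noncentral involutions of $P$ lie in the coset $\langle s\rangle t$, and $t$ is one of them. Since $s^{-1}(s^it)s=\sigma s^it$, conjugation by $\langle s\rangle$ has two orbits on this coset, namely $\langle s^2\rangle t$ and $\langle s^2\rangle st$, and each is closed under multiplication by $z\in\langle s^2\rangle$. So $P$ has at most two classes of noncentral involutions, and each such involution $y$ is conjugate to $yz$. As $p$ is odd, $V$ is the direct sum of the eigenspaces of $y$ for $1$ and $-1$, which are $C_V(y)$ and $C_V(yz)$. These have the same size, so $|C_V(y)|=|V|^{1/2}$.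

Let $X$ be the set of pairs $(y,v)$ with $y$ a noncentral involution of $P$ and $v\in C_V(y)^\#$. It is nonempty, $K$ acts on it because $P\trianglelefteq K$, and the stabilizer of $(y,v)$ lies in $K_v\le M$. The $P$-orbits on $X$ with first entry in the class of $y$ correspond to the $C_P(y)$-orbits on $C_V(y)^\#$, and these have length at least $2$ because $z\in C_P(y)$ sends $v$ to $-v\neq v$. So $P$ has at most $2\cdot(|V|^{1/2}-1)/2$ orbits on $X$, and Lemma~\ref{lem:split} gives the bound.
\end{proof}

In general $M$ need not contain a normal subgroup of $K$ of known structure. We first shrink $K$ until it does.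

\subsection{Reduction to a normal $r$-subgroup}

\begin{lemma}\label{lem:subspace}
Assume \textup{(H1)}. Let $K_0\le K$ satisfy $K_0M=K$, and put $M_0=K_0\cap M$. Then $|K_0:M_0|=k$, and \textup{(H1)} holds for $K_0$ and $M_0$. If $K_0$ leaves invariant a subspace $U$ with $0<U<V$, then the bound holds.
\end{lemma}

\begin{proof}
We have $K_0/M_0\cong K_0M/M=K/M$ and $K_0\setminus M_0\subseteq K\setminus M$. Let $|U|=p^a$ with $0<a<d$. Lemma~\ref{lem:split} for $K_0$ and $M_0$ on $U^\#$ and on $V^\#$ shows that $k$ divides $\gcd(p^a-1,p^d-1)=p^{\gcd(a,d)}-1$. Since $\gcd(a,d)$ is a proper divisor of $d$, it is at most $d/2$.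
\end{proof}

For $A\le GL(V)$, let $\mathbb F_p[A]$ be the $\mathbb F_p$-span of $A$ in $\operatorname{End}(V)$. Recall \emph{Clifford's theorem}: if $K$ is irreducible on $V$ and $A\trianglelefteq K$, then $V$ is a direct sum of irreducible $A$-submodules; grouping isomorphic ones gives the \emph{homogeneous components} $V=V_1\oplus\dots\oplus V_t$, and $K$ permutes them transitively. If $t=1$, then $A$ is \emph{homogeneous}.

\begin{proposition}\label{prop:reduce}
It suffices to prove Theorem~\ref{thm:linear} under the following additional assumptions.
\begin{enumerate}
\item[(R1)] The element $x$ has prime order $r\ne p$ and lies in an $r$-subgroup $P$ with $P\trianglelefteq K$ and $P\le M$.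
\item[(R2)] For every abelian normal subgroup $A$ of $K$, the algebra $\mathbb F_p[A]$ is a field, $A$ is cyclic, and no nonidentity element of $A$ fixes a nonzero vector.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $K$, $M$, $x$ satisfy (H1) and (H2).

Suppose first that $p$ divides $|M|$, and let $P_1\ne1$ be a Sylow $p$-subgroup of $M$. The Frattini argument gives $K=MN_K(P_1)$. The subspace $C_V(P_1)$ is $N_K(P_1)$-invariant. It is proper since $P_1\ne1$, and it is nonzero since $|C_V(P_1)|\equiv|V|\equiv0\pmod p$. The bound follows from Lemma~\ref{lem:subspace}.

So let $p\nmid|M|$. A power of $x$ of prime order $r\ne p$ still satisfies (H2), and we replace $x$ by it. Let $P$ be a Sylow $r$-subgroup of $M$ containing $x$. Again $K=MN_K(P)$, so by Lemma~\ref{lem:subspace} we may replace $K$ and $M$ by $N_K(P)$ and $N_M(P)\ni x$ without changing $k$. Now (R1) holds. If $K$ is reducible, then Lemma~\ref{lem:subspace} with $K_0=K$ gives the bound. So let $K$ be irreducible.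

Suppose that some $A\trianglelefteq K$ has $t\ge2$ homogeneous components $V_1,\dots,V_t$. They have a common size $u$ with $u^t=|V|$. The set $X=V_1^\#\cup\dots\cup V_t^\#$ is $K$-invariant, so $k$ divides $|X|=t(u-1)$ and is at most the number of $M$-orbits on $X$. If $k=|X|$, then $M$ fixes every element of $X$; as $X$ spans $V$, this gives $M=1$, contrary to (H2). Hence $k\le\frac t2(u-1)\le u^{t/2}-1$, by Bernoulli's inequality $u^N-1\ge N(u-1)$, valid for real $u\ge1$ and $N\ge1$. This is the bound.

It remains to derive (R2) when every normal subgroup of $K$ is homogeneous. Let $A\trianglelefteq K$ be abelian. Then $V$ is a direct sum of copies of one irreducible $A$-module $W$, so restriction to $W$ is injective on $\mathbb F_p[A]$. Since $A$ is abelian, the image lies in $\operatorname{End}_A(W)$, which is a division ring by Schur's lemma. Thus $\mathbb F_p[A]$ is a finite commutative ring without zero divisors, that is, a finite field. Its subgroup $A$ of units is cyclic, and for $1\ne a\in A$ the element $a-1$ is invertible, so $a$ fixes no nonzero vector.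
\end{proof}

From now on we assume (H1), (H2), (R1) and (R2). Two consequences will be used repeatedly. By (H2) and (R2), \emph{$x$ lies in no abelian normal subgroup of $K$}. And if $z$ is an involution in an abelian normal subgroup of $K$ and $r=2$, then $p$ is odd, $z-1$ is invertible and $(z-1)(z+1)=0$, so $z$ acts as $-1$.

\subsection{The structure of $P$}

Characteristic subgroups of $P$ are normal in $K$, so by (R2) every characteristic abelian subgroup of $P$ is cyclic. Such groups are classified. An $r$-group $E$ is \emph{extraspecial} if $Z(E)=E'$ has order $r$ and $E/Z(E)$ is elementary abelian; then $e^{r^2}=1$ for all $e\in E$.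

\begin{theorem}[P.~Hall; see {\cite[Theorem 5.4.9]{Gor}}]\label{thm:hall}
Let $P$ be an $r$-group all of whose characteristic abelian subgroups are cyclic. Then $P=ES$, where $E$ and $S$ centralize each other, $E$ is trivial or extraspecial, and either $S$ is cyclic, or $r=2$ and $S$ is dihedral, semidihedral or generalized quaternion of order at least $16$.
\end{theorem}

The factors $E$ and $S$ need not be normal in $K$, so we cannot build a $K$-invariant set from them. We extract instead a characteristic subgroup $Q$ of $P$ whose central quotient is elementary abelian; it will carry a symplectic geometry that $K$ preserves.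

\begin{lemma}\label{lem:structure}
Either $P$ is dihedral or semidihedral of order at least $16$, or there is a subgroup $Q\le M$, normal in $K$, with center $Z$, such that one of the following holds:
\begin{enumerate}
\item[(A)] $r$ is odd and $Q$ is extraspecial of exponent $r$;
\item[(B)] $r=2$ and $Q=EZ$, where $E$ is extraspecial and $Z$ is cyclic of order $4$ containing $Z(E)$;
\item[(C)] $r=2$, $Q$ is extraspecial, and $x\in Q\setminus Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $P=ES$ as in Theorem~\ref{thm:hall}. The group $P$ is not cyclic, since it is normal in $K$ and contains $x$. It is not generalized quaternion, since then the involution $x$ would generate $Z(P)$. So if $E=1$, then $P$ is dihedral or semidihedral of order at least $16$. Assume $E\ne1$. If also $S\ne1$, then $E\cap S=Z(E)$: the intersection lies in $Z(E)$, which has order $r$, and if it were trivial, then $Z(P)=Z(E)\times Z(S)$ would be a noncyclic characteristic abelian subgroup.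

\emph{Let $r$ be odd.} Then $S$ is cyclic, and $P'=E'$ is central of order $r$. With $[h,g]=h^{-1}g^{-1}hg$ central we have $(gh)^r=g^rh^r[h,g]^{r(r-1)/2}=g^rh^r$, because $r$ divides $r(r-1)/2$. So $Q=\{g\in P:g^r=1\}$ is a characteristic subgroup of $P$, and it contains $x$. Hence $Q$ is not abelian. Its center is cyclic by (R2) and has exponent $r$, so it has order $r$. From $1\ne Q'\le Z(P)\cap Q\le Z(Q)$ we get $Q'=Z(Q)$, and $Q/Q'$ is abelian of exponent $r$. This is (A).

\emph{Let $r=2$ and $|S|\le2$.} Then $S\le Z(E)$, so $P=E$. Put $Q=P$. Since $x$ does not lie in the abelian normal subgroup $Z$, this is (C).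

\emph{Let $r=2$ and $|S|\ge4$.} We define a characteristic subgroup $P_0=ES_0$ of $P$ with $S_0\le S$ cyclic of order at least $4$ and $Z(E)\le S_0$. If $S$ is cyclic, take $S_0=S$ and $P_0=P$. Otherwise $S=\langle s,t\rangle$ with $s$ of order at least $8$, and we take $S_0=\langle s\rangle$. The group $Z(E)=E\cap S$ is central in $S$, so it equals $\langle z\rangle\le\langle s^2\rangle$, and $P'=E'S'=\langle s^2\rangle$. Elements of $S\setminus S_0$ invert $s^2$, which has order at least $4$, so they do not centralize it. Hence $C_P(P')=ES_0$, which is characteristic. In both cases let $Q=\{g\in P_0:g^4=1\}$, and let $C$ be the subgroup of order $4$ of $S_0$. For $e\in E$ and $s'\in S_0$ we have $(es')^4=e^4s'^4=s'^4$, so $Q=EC$ is a subgroup, characteristic in $P$, with center $Z(E)C=C$. This is (B).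
\end{proof}

If $P$ is dihedral or semidihedral, its central involution acts as $-1$, and Lemma~\ref{lem:dihedral} gives the bound. For the rest of the section, $Q$ and $Z$ are as in (A), (B) or (C).

\subsection{Eigenspaces of elementary abelian subgroups}

In all three cases $Z$ is cyclic, $Q'$ is its subgroup of order $r$, and $\overline Q=Q/Z$ is elementary abelian, so it is a vector space over $\mathbb F_r$. Since $Q'$ is central, the commutator $[a,g]=a^{-1}g^{-1}ag$ is multiplicative in each variable and defines an alternating bilinear form on $\overline Q$ with values in $Q'\cong\mathbb F_r$. The form is nondegenerate because $Z$ is the center of $Q$, so $\dim\overline Q=2m$ with $m\ge1$. By (R2), $F=\mathbb F_p[Z]$ is a field. So $V$ is an $F$-vector space on which $Z\le F^*$ acts by scalars, semiregularly on $V^\#$, and $Q$ acts $F$-linearly. The $r$ elements of $Q'$ are the $r$-th roots of unity in $F$.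

A subgroup of $Q$ that fixes a nonzero vector meets $Z$ trivially. Subgroups $A$ with $A\cap Z=1$ therefore take over the role of the involutions $y$ in Lemma~\ref{lem:dihedral}, and the next lemma supplies the size of the fixed space and the conjugacy classes.

\begin{lemma}\label{lem:eigen}
Let $A\le Q$ with $A\cap Z=1$. Then $A$ is elementary abelian, and
\begin{enumerate}
\item[(a)] $|C_V(A)|^{|A|}=|V|$;
\item[(b)] $N_Q(A)=C_Q(A)$, and this subgroup has index $|A|$ in $Q$;
\item[(c)] if $A_1\le Q$, $A_1\cap Z=1$ and $A_1Z=AZ$, then $A_1$ is conjugate to $A$ in $Q$.
\end{enumerate}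
\end{lemma}

\begin{proof}
The group $A$ embeds in $\overline Q$, so it is elementary abelian. For $g\in Q$ define $\chi_g\in\operatorname{Hom}(A,Q')$ by $\chi_g(a)=[a,g]$. The map $g\mapsto\chi_g$ is a homomorphism with kernel $C_Q(A)$. It is onto: every linear functional on the subspace $AZ/Z\cong A$ extends to $\overline Q$, and by nondegeneracy every functional on $\overline Q$ is given by pairing with some $gZ$. Also $|\operatorname{Hom}(A,Q')|=|A|$.

(a) The elements of $A$ are commuting $F$-linear maps satisfying $a^r=1$, and $y^r-1$ has $r$ distinct roots in $F$. So $V=\bigoplus_\lambda V_\lambda$, where $\lambda$ runs over $\operatorname{Hom}(A,Q')$ and $V_\lambda=\{v:av=\lambda(a)v\text{ for all }a\in A\}$. From $ag=ga[a,g]$ we get $a(gv)=\lambda(a)\chi_g(a)\,gv$ for $v\in V_\lambda$, so $gV_\lambda=V_{\lambda\chi_g}$. Thus $Q$ permutes the $|A|$ subspaces $V_\lambda$ transitively, and each has the size of $V_1=C_V(A)$.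

(b) If $g$ normalizes $A$, then $[a,g]\in A\cap Q'=1$ for all $a\in A$. The index of the kernel $C_Q(A)$ is $|\operatorname{Hom}(A,Q')|$.

(c) Both $A$ and $A_1$ are complements to $Z$ in $AZ=A\times Z$, so $A_1=\{a\theta(a):a\in A\}$ for a homomorphism $\theta:A\to Z$. As $A$ has exponent dividing $r$, the image of $\theta$ lies in $Q'$, so $\theta=\chi_g$ for some $g$. Since $g^{-1}ag=a[a,g]$, we get $A_1=g^{-1}Ag$.
\end{proof}

\subsection{The orbit count}

By (a), larger subgroups $A$ have much smaller fixed spaces, so we take $A$ as large as possible. By (c), the number of classes is then governed by the following standard counts. A subspace is \emph{totally isotropic} if the alternating form vanishes on it; the maximal such subspaces of $\overline Q$ have dimension $m$, and there are $\prod_{i=1}^m(r^i+1)$ of them.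

In case (C) there is more structure. The map $gZ\mapsto g^2\in Z\cong\mathbb F_2$ is well defined and satisfies $(gh)^2=g^2h^2[h,g]$, so it is a quadratic form whose associated bilinear form is the commutator form. A subspace is \emph{totally singular} if the quadratic form vanishes on it. The maximal totally singular subspaces all have the same dimension, which is $m$ or $m-1$. We call these cases (C$^+$) and (C$^-$); the numbers of such subspaces are $\prod_{i=0}^{m-1}(2^i+1)$ and $\prod_{i=2}^{m}(2^i+1)$, respectively. In case (C$^-$) we have $m\ge2$, because the involution $x\in Q\setminus Z$ gives a nonzero singular vector. This is the last use of (H2).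

Let $\mathcal W$ be the set of maximal totally isotropic subspaces of $\overline Q$ in cases (A) and (B), and the set of maximal totally singular subspaces in cases (C$^\pm$). Let $w\ge1$ be their dimension, let $c=|\mathcal W|$, and define $s$ by the last column below.
\begin{center}
\begin{tabular}{lccc}
case & $w$ & $c$ & $s$\\ \hline
(A) & $m$ & $\prod_{i=1}^{m}(r^i+1)$ & $r$\\
(B) & $m$ & $\prod_{i=1}^{m}(2^i+1)$ & $4$\\
(C$^+$) & $m$ & $\prod_{i=0}^{m-1}(2^i+1)$ & $2$\\
(C$^-$) & $m-1$ & $\prod_{i=2}^{m}(2^i+1)$ & $8$
\end{tabular}
\end{center}
Let $\mathcal A$ be the set of subgroups $A\le Q$ with $A\cap Z=1$ and $|A|=r^w$. It is invariant under conjugation by $K$, since $Q$ and $Z$ are normal in $K$. By Lemma~\ref{lem:eigen}(a), the number $u=|C_V(A)|>1$ is the same for all $A\in\mathcal A$, and $u^{r^w}=|V|$.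

\begin{lemma}\label{lem:count}
The set $\mathcal A$ is nonempty and is a union of at most $c$ conjugacy classes under $Q$. For $A\in\mathcal A$, every orbit of $C_Q(A)$ on $C_V(A)^\#$ has length at least $s$. Consequently
\[
u\ge s+1\qquad\text{and}\qquad k\le\frac cs\,(u-1).
\]
\end{lemma}

\begin{proof}
Let $B$ be the full preimage in $Q$ of a member of $\mathcal W$. In case (A), $B$ is abelian of exponent $r$; in case (B), it is abelian of exponent $4$; in cases (C$^\pm$), every element of $B$ squares to $1$, so $B$ is elementary abelian. In each case $B$ is abelian and $|Z|$ equals its exponent. A cyclic subgroup of a finite abelian group whose order equals the exponent is a direct factor, so $Z$ has a complement in $B$, and this complement lies in $\mathcal A$.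

Conversely, let $A\in\mathcal A$. Since $A$ is elementary abelian, $AZ/Z$ is totally isotropic, and totally singular in cases (C$^\pm$). It has dimension $w$, so $AZ/Z\in\mathcal W$. By Lemma~\ref{lem:eigen}(c), there are at most $c$ classes.

In cases (A), (B), (C$^+$) we have $s=|Z|$, and $Z\le C_Q(A)$ is semiregular on $C_V(A)^\#$. In case (C$^-$), let $g\in C_Q(A)$ fix $v\in C_V(A)^\#$. Then $g^2\in Z$ fixes $v$, so $g^2=1$. Hence $\langle A,g\rangle$ is elementary abelian, and its image in $\overline Q$ is a totally singular subspace containing the maximal one $AZ/Z$. So $g=az'$ with $a\in A$, $z'\in Z$, and $v=gv=z'v$ gives $z'=1$. Thus the stabilizer of $v$ in $C_Q(A)$ is $A$, and by Lemma~\ref{lem:eigen}(b) the orbit has length $|Q|/|A|^2=2^{1+2m-2(m-1)}=8$.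

Since $C_V(A)^\#$ is nonempty, $u-1\ge s$. Let $X$ be the set of pairs $(A,v)$ with $A\in\mathcal A$ and $v\in C_V(A)^\#$. It is nonempty and $K$-invariant, with stabilizers in $K_v\le M$. The $Q$-orbits on $X$ with first entry in the class of $A$ correspond to the orbits of $N_Q(A)=C_Q(A)$ on $C_V(A)^\#$. So $Q\le M$ has at most $c(u-1)/s$ orbits on $X$, and Lemma~\ref{lem:split} applies.
\end{proof}

The sharper value $s=8$ in case (C$^-$) is needed: for $m=2$ we have $|A|=2$ and $|V|^{1/2}=u$, so we need $c\le s$, and $c=5$.

\subsection{The final inequality}

Put $N=r^w/2\ge1$, so that $|V|^{1/2}=u^N$. We claim that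
\begin{equation}\label{eq:final}
\frac cs\le(s+1)^{N-1}.
\end{equation}
Given this, Lemma~\ref{lem:count} yields $k\le u^{N-1}(u-1)=u^N-u^{N-1}\le u^N-1$, which is the bound.

\emph{Case (A).} Here $s=r\ge3$ and $N=r^m/2$. From $r^i+1\le(r+1)^i$ and $r+1\le r^2$ we get
\[
\frac cs\le(r+1)^{m(m+1)/2}\,(r+1)^{-1/2}.
\]
So \eqref{eq:final} follows from $m(m+1)+1\le3^m\le r^m$. The first inequality reads $3\le3$ for $m=1$, and from $m$ to $m+1$ its left side grows by $2(m+1)$ and its right side by $2\cdot3^m\ge2(m+1)$.

\emph{Cases (B), (C$^+$), (C$^-$).} Write $s=2^e$ with $e=2,1,3$, respectively. The table shows that in all three cases $c=\prod_{i=e-1}^{e+w-2}(2^i+1)$. The first factor satisfies $2^{e-1}+1\le2^e=s$. The remaining factors are $2^js+1$ for $0\le j\le w-2$, and $2^js+1\le(s+1)^{2^j}$ by induction on $j$, using $2y+1\le(y+1)^2$. Hence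
\[
\frac cs\le\prod_{j=0}^{w-2}(s+1)^{2^j}=(s+1)^{2^{w-1}-1}=(s+1)^{N-1}.
\]

This proves \eqref{eq:final} and completes the proof of Theorem~\ref{thm:linear}. \hfill$\square$

\section{Primitive groups that are not affine}\label{sec:nonaffine}

\begin{proposition}\label{prop:strict}
Let $G$ be primitive of degree $n\ge4$ and not affine. Then $k(G)<\sqrt n-1$.
\end{proposition}

Let $G$ act on $\Omega$, fix $\alpha\in\Omega$, and put $D=D(G)$, $k=k(G)$. By Theorem~\ref{thm:second}(a) we may assume that $n$ is a power of a prime $r$. This is the decisive gain: it leaves only a product structure, which we handle by passing to one factor, and almost simple groups of prime power degree, which are classified. We use three standard facts. In a primitive group, point stabilizers are maximal subgroups, and nontrivial normal subgroups are transitive. The centralizer in $\operatorname{Sym}(\Omega)$ of a transitive group is semiregular; so a transitive abelian group is regular and equals its own centralizer.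

\subsection{The minimal normal subgroup}

Let $N$ be a minimal normal subgroup of $G$. As $G$ is not affine, $N=T_1\times\dots\times T_l$, where the $T_i$ are isomorphic to a nonabelian simple group $T$ and are permuted transitively by $G$ under conjugation. The group $N$ is transitive. It is not regular, because $|T|$ is not a prime power. A second minimal normal subgroup would be transitive and would centralize $N$, making $N$ semiregular; so $N$ is the only one. Also $C_G(N)=1$, since otherwise this normal subgroup would contain the nonabelian group $N$.

Let $R_i$ be the projection of $N_\alpha$ to $T_i$. Since $G=NG_\alpha$ and $N$ normalizes each $T_i$, the stabilizer $G_\alpha$ permutes the $T_i$ transitively. It normalizes $N_\alpha$, so it permutes the $R_i$ in the same way, and $n_0=|T_i:R_i|$ does not depend on $i$.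

We show that $n_0>1$. Let $s\ne r$ be a prime dividing $|T|$. Since $|N:N_\alpha|=n$ is a power of $r$, the group $N_\alpha$ contains a Sylow $s$-subgroup of $N$, which meets the normal subgroup $T_i$ in a Sylow $s$-subgroup of $T_i$. So $N_\alpha\cap T_i\ne1$. An element of $N_\alpha$ acts on $T_i$ by conjugation as its projection to $T_i$ does, so $R_i$ normalizes $N_\alpha\cap T_i$. If $n_0=1$, then simplicity gives $T_i\le N_\alpha$ for all $i$, so $N$ fixes $\alpha$, which is impossible.

The group $R=R_1\times\dots\times R_l$ contains $N_\alpha$ and is normalized by $G_\alpha$. The subgroup $G_\alpha R$ meets $N$ in $N_\alpha R=R\ne N$, so it is proper, and maximality gives $G_\alpha R=G_\alpha$. Hence $N_\alpha=R$ and $n=n_0^l$. The simple group $T_1$ acts faithfully on the $n_0$ cosets of $R_1$, and $S_4$ is solvable, so $n_0\ge5$.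

\subsection{Several simple factors}

Let $l\ge2$. We compare $G$ with a transitive group of degree $n_0$. Put $T^*=T_2\times\dots\times T_l$ and $G_1=N_G(T_1)$, a subgroup of index $l$ in $G$ that contains $N$ and normalizes $T^*$. Let $\Delta$ be the set of $T^*$-orbits on $\Omega$. Then $N$ is transitive on $\Delta$ and $|\Delta|=|N:N_\alpha T^*|=|T_1:R_1|=n_0$. Let $H$ be the transitive group induced by $G_1$ on $\Delta$. Since $T^*$ acts trivially on $\Delta$, the simple group $T_1$ acts transitively, hence faithfully, and its image $\overline T\cong T$ is normal in $H$.

We have $k(H)\le\sqrt{n_0}-1$. If $H$ is imprimitive, this is Theorem~\ref{thm:known}(ii). If $H$ is primitive, then it is not affine: an abelian minimal normal subgroup $A$ would satisfy $[A,\overline T]\le A\cap\overline T=1$, so $\overline T$ would lie in the centralizer of $A$, which is the abelian group $A$ itself. So Theorem~\ref{thm:known}(iii) applies, as $n_0\ge5$.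

An element of $G_1$ that fixes a point of $\Omega$ fixes the $T^*$-orbit of that point. So an element of $G_1$ inducing a derangement on $\Delta$ is a derangement on $\Omega$. Let $D_1\le G_1\cap D$ be the subgroup generated by all such elements. It maps onto $D(H)$. It also contains the kernel of $G_1\to H$: by Lemma~\ref{lem:onefix} some $g\in G_1$ induces a derangement on $\Delta$, and for $y$ in the kernel, $yg$ induces the same derangement, so $y=(yg)g^{-1}\in D_1$. Hence $D_1$ is the full preimage of $D(H)$, and
\[
k\le|G:D_1|=l\,k(H)\le l(\sqrt{n_0}-1)<n_0^{l/2}-1=\sqrt n-1.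
\]
The strict inequality is $y^l-1=(y-1)(1+y+\dots+y^{l-1})>l(y-1)$ for $y=\sqrt{n_0}>1$ and $l\ge2$.

\subsection{One simple factor}

Let $l=1$, so $N=T$. Since $C_G(T)=1$, we have $T\le G\le\operatorname{Aut}(T)$, and $|T:T_\alpha|=n$ is a prime power. By Theorem~\ref{thm:known}(iii) it suffices to exclude $k=\sqrt n-1$. So suppose that $n=m^2$ and $k=m-1$ with $m$ an integer; then $m\ge3$, because $n=n_0\ge5$. The nontrivial normal subgroup $D$ contains $T$, so $k$ divides $|G:T|$. This index is small compared with $n$, and the following theorem makes the comparison explicit.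

\begin{theorem}[Guralnick \cite{Gur}]\label{thm:guralnick}
Let $T$ be a nonabelian simple group with a subgroup $T_0$ of prime power index $n>1$. Then one of the following holds:
\begin{enumerate}
\item[(1)] $T=A_n$ and $T_0\cong A_{n-1}$;
\item[(2)] $T=PSL(d,q)$ with $d$ prime, $T_0$ is the stabilizer of a point or of a hyperplane, and $n=(q^d-1)/(q-1)$;
\item[(3)] $(T,n)$ is $(PSL(2,11),11)$, $(M_{11},11)$, $(M_{23},23)$ or $(PSU(4,2),27)$.
\end{enumerate}
\end{theorem}

In case (3), $n$ is not a square.

In case (1), $T$ is a subgroup of order $n!/2$ of $\operatorname{Sym}(\Omega)$, so $T=\operatorname{Alt}(\Omega)$ and $k\le|G:T|\le2$. Hence $m=3$, $n=9$, $k=2$, $G=S_9$ and $D=A_9$. But $(1\,2)(3\,4\,5\,6\,7\,8\,9)$ is an odd derangement in $S_9$.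

In case (2), write $q=t^f$ with $t$ prime. Recall the structure of $\operatorname{Aut}(T)$. The group $P\Gamma L(d,q)$ contains $T$ with index $f\gcd(d,q-1)$. It equals $\operatorname{Aut}(T)$ if $d=2$. If $d\ge3$, it has index $2$, the point stabilizers and the hyperplane stabilizers form two different conjugacy classes of subgroups of $T$, and the automorphisms outside $P\Gamma L(d,q)$ interchange these classes. Since $G=TG_\alpha$ and $G_\alpha$ normalizes $T_\alpha$, the group $G$ preserves the $T$-class of $T_\alpha$. So $G\le P\Gamma L(d,q)$, and $k$ divides $f\gcd(d,q-1)$.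

Let $d=2$. Then $q=n-1=(m-1)(m+1)$, so $m-1$ and $m+1$ are powers of $t$ greater than $1$ that differ by $2$. This forces $t=2$ and $m-1=2$, so $q=8$ and $k=2$. But $k$ divides $3\gcd(2,7)=3$.

Let $d\ge3$, an odd prime, and suppose first that $q=1+dy$ for an integer $y\geq1$. Then $q^i\equiv1+idy\pmod{d^2}$, so
\[
n=\sum_{i=0}^{d-1}q^i\equiv d+dy\cdot\frac{d(d-1)}2\equiv d\pmod{d^2}.
\]
Thus $d$ divides the prime power $n$ and $d^2$ does not, so $n=d$, whereas $n>q>d$. Therefore $\gcd(d,q-1)=1$ and $k$ divides $f$. From $f<t^f=q$ and $n>q^2$ we get $k\le q-1<\sqrt n-1$.

Every case contradicts $k=\sqrt n-1$, and Proposition~\ref{prop:strict} is proved. \hfill$\square$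

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:second}(b)}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $G$ is affine, the inequality is Corollary~\ref{cor:affine}. If $G$ is not affine, Proposition~\ref{prop:strict} gives the strict inequality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(b)]
The inequality is Theorem~\ref{thm:known}(ii) for imprimitive groups and Theorem~\ref{thm:main} for primitive groups. Suppose that equality holds. Then $n$ is a prime power by part (a), and $\sqrt n=k(G)+1$ is an integer, so $n=q^2$ with $q$ a prime power. If $G$ is primitive, then it is affine by Theorem~\ref{thm:main}.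
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCGR}
R.~A. Bailey, Peter~J. Cameron, Michael Giudici, Gordon~F. Royle, \emph{Groups generated by derangements}, arXiv:2004.01950 (2020).

\bibitem{Gor}
Gorenstein, \emph{Finite Groups}.

\bibitem{Gur}
Guralnick, J. Algebra 81 (1983), 304--311.

\end{thebibliography}
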